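\title{Closedness of the attracting Lagrangians in the Hodge moduli space of a Nakajima quiver variety}

\begin{abstract}
For a generic real parameter $\zeta_{\mathbb R}$, the Nakajima quiver varieties $\mathfrak M_{((1-|\xi|^2)\zeta_{\mathbb R},\,-2\sqrt{-1}\,\xi\zeta_{\mathbb R})}$, $\xi\in\mathbb C$, form a family with a $\mathbb C^\star$-action that scales $\xi$. The attracting set of a fixed point $[p_0]$ meets the fibers in holomorphic Lagrangians $W^\xi(p_0)$. We prove the analogue of Simpson's conjecture posed by Chatzimarkou and Dimakis: $W^1(p_0)$ is closed for every fixed point. More precisely, for $\xi\neq0$ the set $W^\xi(p_0)$ is a properly embedded Lagrangian copy of $\mathbb C^d$. In the fiber $\xi=0$ closedness can fail, and we give a criterion for it. The proof is a residue computation: along a curve that degenerates, the complex moment map equation equates a holomorphic function with a logarithmic derivative whose residue is a stability pairing for $\zeta_{\mathbb R}$, and this pairing is nonzero.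
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A holomorphic action of $\mathbb C^\star$ sorts points by their limits as $t\to0$, and the set attracted to a given fixed point need not be closed. For the action $t\cdot[u:w]=[u:tw]$ on $\mathbb P^1$, the fixed point $[1:0]$ attracts $\{u\neq0\}$, whose closure contains the other fixed point. This paper concerns a family of quiver varieties over a line with coordinate $\xi$, on which $\mathbb C^\star$ acts by scaling $\xi$. In the fiber $\xi=0$ the picture of $\mathbb P^1$ does occur. We show that it never occurs in the other fibers.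

\subsection{Quiver varieties}

Let $\Gamma$ be a finite nonempty graph with vertex set $I$ and orientation $\Omega$. An edge $h\in\Omega$ has a tail $\mathrm{out}(h)$ and a head $\mathrm{in}(h)$, and $\bar h$ denotes the reversed edge. The letter $e$ stands for an arrow of the doubled quiver, that is, for some $h$ or $\bar h$. Fix $\mathbf v,\mathbf w\in\mathbb Z_{\ge0}^I$ and Hermitian vector spaces $V_k\cong\mathbb C^{v_k}$, $W_k\cong\mathbb C^{w_k}$, put $V=\bigoplus_kV_k$, and let
\[
\mathbb M=\bigoplus_{e}\operatorname{Hom}(V_{\mathrm{out}(e)},V_{\mathrm{in}(e)})\ \oplus\ \bigoplus_{k\in I}\bigl(\operatorname{Hom}(W_k,V_k)\oplus\operatorname{Hom}(V_k,W_k)\bigr),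
\]
with points $x=(B_h,i_k,B_{\bar h},j_k)$. The group $G=\prod_kGL(V_k)$ and its maximal compact subgroup $K=\prod_kU(V_k)$ act by
\[
B_e\mapsto g_{\mathrm{in}(e)}B_e\,g_{\mathrm{out}(e)}^{-1},\qquad i_k\mapsto g_ki_k,\qquad j_k\mapsto j_kg_k^{-1}.
\]
The space $\mathbb M$ is a flat hyperk\"ahler vector space, and the hyperk\"ahler moment map of $K$ is the pair $(\mu_{\mathbb R},\mu_{\mathbb C})$, where $\mu_{\mathbb R}=\frac{\sqrt{-1}}{2}\rho$ and
\begin{align*}
\mu_{\mathbb C}(x)_k&=\sum_{h\in\Omega,\ \mathrm{in}(h)=k}B_hB_{\bar h}-\sum_{h\in\Omega,\ \mathrm{out}(h)=k}B_{\bar h}B_h+i_kj_k,\\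
\rho(x)_k&=\sum_{\mathrm{in}(e)=k}B_eB_e^\dagger-\sum_{\mathrm{out}(e)=k}B_e^\dagger B_e+i_ki_k^\dagger-j_k^\dagger j_k .
\end{align*}
Thus $\mu_{\mathbb C}$ is $G$-equivariant with values in $\mathfrak g=\operatorname{Lie}G$, and $\rho$ is $K$-equivariant with values in $\mathcal H=\bigoplus_k\operatorname{Herm}(V_k)$. We identify $\lambda\in\mathbb C^I$ with the central element $(\lambda_k\operatorname{Id}_{V_k})_k$ of $\mathfrak g$, and we write $\lambda\cdot\mathbf u=\sum_k\lambda_ku_k$ for $\mathbf u\in\mathbb Z^I$. For central parameters the Nakajima quiver variety is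
\[
\mathfrak M_{(\zeta_{\mathbb R},\zeta_{\mathbb C})}=\bigl(\mu_{\mathbb R}^{-1}(\zeta_{\mathbb R})\cap\mu_{\mathbb C}^{-1}(\zeta_{\mathbb C})\bigr)/K .
\]
Fix $\zeta_{\mathbb R}=\frac{\sqrt{-1}}{2}r$ with $r\in\mathbb R^I$ generic in the sense of Nakajima \cite{Nak94}: $r\cdot\mathbf u\neq0$ for every nonzero $\mathbf u$ with $0\le u_k\le v_k$ and ${}^t\mathbf u\,C\,\mathbf u\le2$, where $C$ is the Cartan matrix of $\Gamma$. Then all the quotients below are smooth complete hyperk\"ahler manifolds, and, by \cite{Nak94},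
\begin{equation}\label{eq:free}
K\ \text{acts freely on}\ \rho^{-1}(r)\cap\mu_{\mathbb C}^{-1}(0).
\end{equation}

\subsection{The Hodge moduli space}

Since $-2\sqrt{-1}\,\xi\zeta_{\mathbb R}=\xi r$, we set, for $\xi\in\mathbb C$,
\[
\mathcal Z_\xi=\rho^{-1}\bigl((1-|\xi|^2)r\bigr)\cap\mu_{\mathbb C}^{-1}(\xi r),\qquad
\mathfrak M_\xi=\mathcal Z_\xi/K=\mathfrak M_{((1-|\xi|^2)\zeta_{\mathbb R},\,-2\sqrt{-1}\,\xi\zeta_{\mathbb R})}.
\]
So $\mathfrak M_0=\mathfrak M_{(\zeta_{\mathbb R},0)}$ and $\mathfrak M_1=\mathfrak M_{(0,-2\sqrt{-1}\zeta_{\mathbb R})}$. These parameters come from hyperk\"ahler rotation: the $K$-equivariant real-linear map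
\[
R_\xi(B_h,i_k,B_{\bar h},j_k)=(B_h-\xi B_{\bar h}^\dagger,\ i_k-\xi j_k^\dagger,\ B_{\bar h}+\xi B_h^\dagger,\ j_k+\xi i_k^\dagger)
\]
carries $\mathcal Z_0$ bijectively onto $\mathcal Z_\xi$ (Lemma~\ref{lem:rotation}). The fibers $\mathfrak M_\xi$ are therefore all homeomorphic, but their complex structures vary with $\xi$. The analogue of the Hodge moduli space is
\[
M^Q_{Hod}=\mathcal Z/K=\bigcup_{\xi\in\mathbb C}\mathfrak M_\xi,\qquad \mathcal Z=\{(\xi,x)\in\mathbb C\times\mathbb M: x\in\mathcal Z_\xi\},
\]
with the quotient topology. As $K$ is compact and acts by isometries, the distance between orbits is a metric for this topology. In particular, if $(\xi_n,[x_n])\to(\xi,[x])$, then $k_nx_n\to x$ for suitable $k_n\in K$; we say that convergent classes have convergent representatives.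

For $t\in\mathbb C^\star$ let $t\cdot x=(B_h,i_k,tB_{\bar h},tj_k)$. This scaling commutes with $G$ and satisfies $\mu_{\mathbb C}(t\cdot x)=t\mu_{\mathbb C}(x)$, but it does not respect the levels of $\rho$. The group $\mathbb C^\star$ acts on $M^Q_{Hod}$ through complex gauge orbits:
\begin{equation}\label{eq:action}
t\cdot(\xi,[x])=(t\xi,[x']),\qquad\text{where } x'\in\mathcal Z_{t\xi}\cap G(t\cdot x).
\end{equation}
The existence of such an $x'$ is part of the setting, and we take it as given; its $K$-orbit is unique by Lemma~\ref{lem:KN}(a). Property \eqref{eq:free} and the existence of the action \eqref{eq:action} are all that our proofs use about $\zeta_{\mathbb R}$.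

Fixed points lie in the fiber $\xi=0$. Let $[p_0]\in\mathfrak M_0$ be one, with $p_0\in\mathcal Z_0$; this means that $t\cdot p_0\in Gp_0$ for all $t$. Its attracting set and the fibers of that set are
\[
W(p_0)=\Bigl\{z\in M^Q_{Hod}:\lim_{t\to0}t\cdot z=[p_0]\Bigr\},\qquad W^\xi(p_0)=W(p_0)\cap\mathfrak M_\xi .
\]
It is known that $W^0(p_0)$ and $W^1(p_0)$ are holomorphic Lagrangian submanifolds, biholomorphic to each other via the conformal limit. Call $W^1(p_0)$ \emph{complete} if it is a closed subset of $\mathfrak M_1$, that is, a properly embedded submanifold; equivalently, no sequence that leaves every compact subset of $W^1(p_0)$ converges in $\mathfrak M_1$. As an analogue of Simpson's conjecture for the de Rham moduli space, Chatzimarkou and Dimakis \cite{CD} posed the following conjecture: \emph{for every fixed point $[p_0]$, the submanifold $W^1(p_0)$ is complete in $\mathfrak M_1$.}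

\subsection{Results}

The conjecture is true. Throughout, $2d=\dim_{\mathbb C}\mathfrak M_0$.

\begin{theorem}\label{thm:A}
For every fixed point $[p_0]$, the set $W^1(p_0)$ is closed in $\mathfrak M_1=\mathfrak M_{(0,-2\sqrt{-1}\zeta_{\mathbb R})}$.
\end{theorem}

\begin{theorem}\label{thm:B}
For every fixed point $[p_0]$ and every $\xi\neq0$, the set $W^\xi(p_0)$ is the image of a proper injective holomorphic immersion $\mathbb C^d\to\mathfrak M_\xi$ with isotropic image. So it is a closed embedded Lagrangian copy of $\mathbb C^d$.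
\end{theorem}

\begin{theorem}\label{thm:zero}
For a fixed point $[p_0]$ the following are equivalent:
\begin{enumerate}
\item[(i)] $W^0(p_0)$ is closed in $\mathfrak M_0$;
\item[(ii)] $W(p_0)$ is closed in $M^Q_{Hod}$;
\item[(iii)] there is no $z\in W^0(p_0)\setminus\{[p_0]\}$ for which $\{t\cdot z:t\ge1\}$ is relatively compact.
\end{enumerate}
These conditions can fail, so the hypothesis $\xi\neq0$ cannot be dropped in Theorem~\ref{thm:B}.
\end{theorem}

All three rest on a closedness statement in $\mathbb M$ itself, Theorem~\ref{thm:C}, which also covers complex parameters $\lambda\in\mathbb C^I$ other than $\xi r$.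

\subsection{What to expect, and the idea of the proof}

The biholomorphism $W^0(p_0)\cong W^1(p_0)$ says nothing about closedness, which is a property of the embedding; indeed $W^0(p_0)$ may close up to a $\mathbb P^1$ (Section~\ref{sec:example}). One reason to expect a different answer at $\xi=1$ is that the real parameter vanishes there. By the Kempf--Ness theorem $\mathfrak M_1$ is then the affine quotient $\mu_{\mathbb C}^{-1}(r)/\!/G$, and a nonconstant polynomial map from $\mathbb C$ to an affine variety is proper. This suggests the answer for $d=1$, but affineness alone cannot decide the case $d\ge2$. The surface $\{(u,w)\in\mathbb P^1\times\mathbb P^1:u\neq w\}$ is affine, being the variety of idempotent $2\times2$ matrices of trace $1$ (recorded by image and kernel), and its dense proper open subset $\{u\neq\infty\}$ is isomorphic to $\mathbb C^2$ via $(u,1/(w-u))$. A proof must use more.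

What it uses is that the same vector $r$ appears twice: as the stability parameter of $p_0$, and as the value of the complex moment map on $\mathfrak M_1$. The fixed point defines a grading $\mathbb M=\bigoplus_m\mathbb M[m]$, and $W(p_0)$ consists of the gauge orbits of points $x$ that have no components of negative degree and whose degree-zero component lies in the orbit $O$ of $p_0$ under the group $G^0$ of degree-preserving gauge transformations (Section~\ref{sec:grading}). The only danger is that this component reaches the boundary of $O$. If it does, it does so along a curve $g(s)p_0$ with $g$ meromorphic at $s=0$. The equation $\mu_{\mathbb C}=\xi r$ then says that $\xi\sum_kr_k\frac{d}{ds}\log\det g_k(s)$ is holomorphic at $0$, so its residue $\xi\,r\cdot\nu$ vanishes, where $\nu_k=\operatorname{ord}_{s=0}\det g_k$. Stability of $p_0$ says that $r\cdot\nu>0$ unless $g$ and $g^{-1}$ are holomorphic at $0$ (Section~\ref{sec:residue}). Sections~\ref{sec:param} and~\ref{sec:zero} deduce Theorems~\ref{thm:B} and~\ref{thm:zero}.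

\section{The quiver $A_2$}\label{sec:example}

Take $I=\{1,2\}$, one edge $h:1\to2$, $\mathbf v=\mathbf w=(1,1)$ and $r_1,r_2>0$. This $r$ is generic, since $r_1$, $r_2$ and $r_1+r_2$ are nonzero. Write $a=B_h$ and $b=B_{\bar h}$, so that $\mathbb M=\mathbb C^6$, $G=(\mathbb C^\star)^2$, $d=1$, and $g$ multiplies $a,b,i_k,j_k$ by $g_2g_1^{-1},g_1g_2^{-1},g_k,g_k^{-1}$. The moment maps are
\begin{align*}
\mu_{\mathbb C}&=(i_1j_1-ab,\ i_2j_2+ab),\\
\rho&=\bigl(|i_1|^2-|j_1|^2+|b|^2-|a|^2,\ |i_2|^2-|j_2|^2+|a|^2-|b|^2\bigr).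
\end{align*}
The point $p_0\in\mathcal Z_0$ with $i_k=\sqrt{r_k}$ and $a=b=j_1=j_2=0$ satisfies $t\cdot p_0=p_0$.

\begin{proposition}\label{prop:A2}
In this example $W(p_0)=\{(\xi,[x])\in M^Q_{Hod}:a=0,\ i_1i_2\neq0\}$. The set $W^\xi(p_0)$ is closed in $\mathfrak M_\xi$ for $\xi\neq0$, and $W^0(p_0)$ is not closed in $\mathfrak M_0$.
\end{proposition}

\begin{proof}
If $a=0$ and $i_1i_2\neq0$, then $t\cdot x$ tends to a point of $Gp_0$ as $t\to0$, and $t\cdot(\xi,[x])\to[p_0]$ because the class of a complex gauge orbit depends continuously on the point (Lemma~\ref{lem:U} below). Conversely, let $t\cdot(\xi,[x])\to[p_0]$ and choose representatives $x(t)\in G(t\cdot x)$ with $x(t)\to p_0$. For small $t$ they have $i_1i_2\neq0$, hence so does $x$. The function $ai_1/i_2$ is invariant under $G$ and under scaling, so its value at $x$ equals its value at each $x(t)$, and in the limit its value $0$ at $p_0$. Hence $a=0$.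

Let $\xi\neq0$. If $a=0$, the moment map equation reads $i_kj_k=\xi r_k\neq0$, which forces $i_1i_2\neq0$. So $W^\xi(p_0)$ is cut out by the closed condition $a=0$.

Let $\xi=0$. For $0\le\varepsilon\le\sqrt{r_1}$ the point $x_\varepsilon$ with $a=j_1=j_2=0$ and
\[
i_1=\varepsilon,\qquad i_2=\sqrt{r_1+r_2-\varepsilon^2},\qquad b=\sqrt{r_1-\varepsilon^2}
\]
lies in $\mathcal Z_0$. Its class lies in $W^0(p_0)$ for $\varepsilon>0$, and the limit $[x_0]$ does not, since $i_1=0$ there.
\end{proof}

The limit $q=x_0$ is a second fixed point, because $t\cdot q=gq$ with $g=(t,1)$. To compare the fibers, gauge a point of $W^\xi(p_0)$ to $i_1=i_2=1$; then $a=0$, $j_k=\xi r_k$, and $b=c$ is the one remaining coordinate. The invariant function $j_1bi_2$ takes the value $\xi r_1c$. For $\xi\neq0$ it is unbounded as $c\to\infty$, and the point leaves every compact set. For $\xi=0$ it vanishes identically, and the points $[x_\varepsilon]$, which have $c=bi_2/i_1\to\infty$, converge to $[q]$.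

The step that used $\xi\neq0$ is that the hyperbola $ij=\lambda$ is closed for $\lambda\neq0$, while $\{ij=0,\ i\neq0\}$ is not. Here is a proof in the form that generalizes. Let $x(s)$ be holomorphic near $s=0$, with $a=0$, $\mu_{\mathbb C}=\lambda$, and $i_1i_2\neq0$ for $s\neq0$. Multiplying $i_kj_k=\lambda_k$ by $i_k'/i_k$ and summing gives
\begin{equation}\label{eq:toy}
i_1'j_1+i_2'j_2=\lambda_1\frac{i_1'}{i_1}+\lambda_2\frac{i_2'}{i_2}.
\end{equation}
The left side is holomorphic at $0$, and the right side has residue $\lambda_1\nu_1+\lambda_2\nu_2$ with $\nu_k=\operatorname{ord}_{s=0}i_k\ge0$. For $\lambda=\xi r$ with $\xi\neq0$ we get $r_1\nu_1+r_2\nu_2=0$, hence $\nu=0$ and $i_1(0)i_2(0)\neq0$. In general the left side of \eqref{eq:toy} becomes a symplectic pairing, the right side a sum of logarithmic derivatives of determinants, and the implication from $r\cdot\nu=0$ to $\nu=0$ becomes stability.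

\section{The two moment maps}\label{sec:moment}

We collect the facts about $\rho$ that let us pass between $K$-orbits in $\mathcal Z$ and complex gauge orbits, and the symplectic formula for $\mu_{\mathbb C}$.

\subsection{Rotation}

\begin{lemma}\label{lem:rotation}
$R_\xi$ maps $\mathcal Z_0$ bijectively onto $\mathcal Z_\xi$. Consequently $K$ acts freely on $\mathcal Z_\xi$ for every $\xi$.
\end{lemma}

\begin{proof}
At a vertex $k$, both moment maps are sums over pairs $(y,z)$, with $y$ mapping into $V_k$ and $z$ mapping out of $V_k$, each contributing $yz$ to $\mu_{\mathbb C}$ and $yy^\dagger-z^\dagger z$ to $\rho$. The pairs are $(i_k,j_k)$, $(B_h,B_{\bar h})$ for $\mathrm{in}(h)=k$, and $(B_{\bar h},-B_h)$ for $\mathrm{out}(h)=k$. On each of them $R_\xi$ acts by $(y,z)\mapsto(y-\xi z^\dagger,z+\xi y^\dagger)$. Expanding the products gives $R_\xi R_{-\xi}=(1+|\xi|^2)\operatorname{Id}$ and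
\[
\mu_{\mathbb C}\circ R_\xi=\mu_{\mathbb C}+\xi\rho-\xi^2\mu_{\mathbb C}^\dagger,\qquad
\rho\circ R_\xi=(1-|\xi|^2)\rho-2\bar\xi\mu_{\mathbb C}-2\xi\mu_{\mathbb C}^\dagger .
\]
So $R_\xi\mathcal Z_0\subset\mathcal Z_\xi$. For $x\in\mathcal Z_\xi$ the same formulas with $-\xi$ give $\mu_{\mathbb C}(R_{-\xi}x)=\xi r-\xi(1-|\xi|^2)r-\xi|\xi|^2r=0$ and $\rho(R_{-\xi}x)=(1-|\xi|^2)^2r+4|\xi|^2r=(1+|\xi|^2)^2r$. Since the moment maps are quadratic, $R_\xi^{-1}x=(1+|\xi|^2)^{-1}R_{-\xi}x\in\mathcal Z_0$. Freeness follows from \eqref{eq:free}, as $R_\xi$ is $K$-equivariant.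
\end{proof}

\subsection{The real moment map}

An element $X\in\mathfrak g$ acts on $\mathbb M$ by $B_e\mapsto X_{\mathrm{in}(e)}B_e-B_eX_{\mathrm{out}(e)}$, $i_k\mapsto X_ki_k$, $j_k\mapsto-j_kX_k$; we write $Xx$ for the result. Let $\langle x,x'\rangle$ be the sum of the traces $\operatorname{tr}(yy'^\dagger)$ over the components $y$ of $x$, and let $\operatorname{tr}$ on $\mathfrak g$ mean $\sum_k\operatorname{tr}_{V_k}$. For $H\in\mathcal H$ the operator $x\mapsto Hx$ is self-adjoint. An arrow $e$ contributes $\operatorname{tr}(H_{\mathrm{in}}B_eB_e^\dagger)-\operatorname{tr}(H_{\mathrm{out}}B_e^\dagger B_e)$ to $\langle Hx,x\rangle$, and $i_k,j_k$ contribute $\operatorname{tr}(H_ki_ki_k^\dagger)-\operatorname{tr}(H_kj_k^\dagger j_k)$. Hence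
\begin{equation}\label{eq:rho}
\langle Hx,x\rangle=\operatorname{tr}(H\rho(x)),\qquad \operatorname{tr}(H\,d\rho_x(x'))=2\operatorname{Re}\langle Hx,x'\rangle,
\end{equation}
and, for real $\tau$,
\begin{equation}\label{eq:convex}
\frac{d}{d\tau}\|e^{\tau H}x\|^2=2\operatorname{tr}\bigl(H\rho(e^{\tau H}x)\bigr),\qquad
\frac{d^2}{d\tau^2}\|e^{\tau H}x\|^2=4\|He^{\tau H}x\|^2\ge0 .
\end{equation}
Every $g\in G$ has a polar decomposition $g=ke^H$ with $k\in K$, $H\in\mathcal H$.

\begin{lemma}[Kempf--Ness]\label{lem:KN}
\begin{enumerate}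
\item[(a)] If $x'\in Gx$ and $\rho(x)=\rho(x')$ is central, then $x'\in Kx$.
\item[(b)] Every $p\in\mathcal Z_\xi$ has trivial stabilizer in $G$. In particular $X\mapsto Xp$ is injective on $\mathfrak g$.
\item[(c)] Let $p\in\mathcal Z_\xi$. There is a smooth $\mathcal H$-valued function $H(x,\theta)$, defined for $x$ near $p$ and $\theta\in\mathbb R^I$ near $\rho(p)$, with $H(p,\rho(p))=0$ and $\rho(e^{H(x,\theta)}x)=\theta$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $x'=ke^Hx$. Then $\rho(e^Hx)=k^{-1}\rho(x')k=\rho(x)$. By \eqref{eq:convex} the convex function $\|e^{\tau H}x\|^2$ has the same derivative at $\tau=0$ and $\tau=1$, so its second derivative vanishes on $[0,1]$. Thus $Hx=0$, $e^Hx=x$, and $x'=kx$.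

(b) If $ke^Hp=p$, the proof of (a) gives $Hp=0$ and $kp=p$, so $k=1$ by Lemma~\ref{lem:rotation}. The elements $e^{\sqrt{-1}\tau H}\in K$ fix $p$, so they are trivial and $H=0$.

(c) The derivative of $H\mapsto\rho(e^Hp)$ at $0$ is the endomorphism $H\mapsto d\rho_p(Hp)$ of $\mathcal H$. By \eqref{eq:rho} and (b), $\operatorname{tr}(H\,d\rho_p(Hp))=2\|Hp\|^2>0$ for $H\neq0$, so it is invertible. Apply the implicit function theorem.
\end{proof}

Let $\mathcal U=\{(\xi,gx):(\xi,x)\in\mathcal Z,\ g\in G\}$, and let $\mathcal U_\xi=G\mathcal Z_\xi$ be its fiber over $\xi$. By Lemma~\ref{lem:KN}(a), the map $\Pi:\mathcal U\to M^Q_{Hod}$, $(\xi,gx)\mapsto(\xi,[x])$, is well defined, and its fibers are the $G$-orbits.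

\begin{lemma}\label{lem:U}
$\mathcal U$ is open in $\{(\xi,y):\mu_{\mathbb C}(y)=\xi r\}$, and $\Pi$ is continuous. The set $\mathcal U$ is invariant under $(\xi,y)\mapsto(t\xi,t\cdot y)$, and $\Pi(t\xi,t\cdot y)=t\cdot\Pi(\xi,y)$. The action \eqref{eq:action} is continuous.
\end{lemma}

\begin{proof}
Let $(\xi_n,y_n)\to(\xi,gx)$ with $\mu_{\mathbb C}(y_n)=\xi_nr$ and $x\in\mathcal Z_\xi$. Put $H_n=H(g^{-1}y_n,(1-|\xi_n|^2)r)$, with $H$ as in Lemma~\ref{lem:KN}(c) for $p=x$. Then $x_n=e^{H_n}g^{-1}y_n$ lies in $\mathcal Z_{\xi_n}$, because the central value $\xi_nr$ is unchanged by gauge transformations, and $x_n\to x$. This gives openness and continuity. The second sentence restates \eqref{eq:action}, as scaling commutes with $G$. The third follows by taking convergent representatives.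
\end{proof}

\subsection{Stability}

For a graded subspace $S=\bigoplus_kS_k\subset V$ write $\dim S=(\dim S_k)_k$, and call $S$ \emph{$x$-invariant} if $B_eS_{\mathrm{out}(e)}\subset S_{\mathrm{in}(e)}$ for all arrows $e$.

\begin{definition}\label{def:stable}
Let $\theta\in\mathbb R^I$. A point $x\in\mathbb M$ is \emph{$\theta$-stable} if every $x$-invariant $S$ satisfies:
\begin{enumerate}
\item[(i)] if $S\subset\ker j$ and $S\neq0$, then $\theta\cdot\dim S>0$;
\item[(ii)] if $S\supset\operatorname{im}i$ and $S\neq V$, then $\theta\cdot(\mathbf v-\dim S)<0$.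
\end{enumerate}
\end{definition}

Replacing $S$ by $gS$ shows that $\theta$-stability depends only on the orbit $Gx$.

\begin{lemma}\label{lem:stable}
Every $p\in\mathcal Z_0$ is $r$-stable.
\end{lemma}

\begin{proof}
For a graded orthogonal projection $\varpi$ on $V$, the equation $\rho(p)=r$ gives
\[
r\cdot\operatorname{rk}\varpi=\operatorname{tr}(\varpi\rho(p))=\sum_e\bigl(\|\varpi B_e\|^2-\|B_e\varpi\|^2\bigr)+\|\varpi i\|^2-\|j\varpi\|^2 .
\]
Let $S$ be $p$-invariant, $\varpi$ the projection onto $S$, and $\varpi'=1-\varpi$. Invariance means $\varpi'B_e\varpi=0$.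

(i) Here $j\varpi=0$, $\|B_e\varpi\|^2=\|\varpi B_e\varpi\|^2$ and $\|\varpi B_e\|^2=\|\varpi B_e\varpi\|^2+\|\varpi B_e\varpi'\|^2$. So $r\cdot\dim S=\sum_e\|\varpi B_e\varpi'\|^2+\|\varpi i\|^2\ge0$. If this is $0$, then $S^\perp$ is invariant and contains $\operatorname{im}i$, so the elements of $G$ acting by a scalar on $S$ and by $1$ on $S^\perp$ fix $p$. By Lemma~\ref{lem:KN}(b), $S=0$.

(ii) Apply the formula to $\varpi'$. Here $\varpi'i=0$, $\|\varpi'B_e\|^2=\|\varpi'B_e\varpi'\|^2$ and $\|B_e\varpi'\|^2=\|\varpi'B_e\varpi'\|^2+\|\varpi B_e\varpi'\|^2$. So $r\cdot(\mathbf v-\dim S)=-\sum_e\|\varpi B_e\varpi'\|^2-\|j\varpi'\|^2\le0$. If this is $0$, then $S^\perp$ is invariant and killed by $j$, so the elements acting by a scalar on $S^\perp$ and by $1$ on $S$ fix $p$, and $S^\perp=0$.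
\end{proof}

\subsection{The complex moment map}

The form
\[
\omega(x,x')=\sum_{h\in\Omega}\operatorname{tr}(B_hB'_{\bar h}-B_{\bar h}B'_h)+\sum_k\operatorname{tr}(i_kj'_k-j_ki'_k)
\]
is a $G$-invariant complex symplectic form on $\mathbb M$, and $\omega(t\cdot x,t\cdot x')=t\,\omega(x,x')$. For $X\in\mathfrak g$, an edge $h$ contributes
\[
\operatorname{tr}X_{\mathrm{in}(h)}(B_hB'_{\bar h}+B'_hB_{\bar h})-\operatorname{tr}X_{\mathrm{out}(h)}(B_{\bar h}B'_h+B'_{\bar h}B_h)
\]
to $\omega(Xx,x')$, and a vertex $k$ contributes $\operatorname{tr}X_k(i_kj'_k+i'_kj_k)$. Comparing with the formula for $\mu_{\mathbb C}$, and then setting $x'=x$ and using that $\mu_{\mathbb C}$ is quadratic, we get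
\begin{equation}\label{eq:muC}
\operatorname{tr}\bigl(X\,d(\mu_{\mathbb C})_x(x')\bigr)=\omega(Xx,x'),\qquad \operatorname{tr}(X\mu_{\mathbb C}(x))=\tfrac12\,\omega(Xx,x).
\end{equation}
By the first formula, $\ker d(\mu_{\mathbb C})_x$ is the $\omega$-orthogonal of $\mathfrak gx$, and $d(\mu_{\mathbb C})_x$ is surjective when $X\mapsto Xx$ is injective. So $\mathcal U_\xi$ is a complex submanifold of $\mathbb M$ of codimension $\dim G$. We recall how the hyperk\"ahler quotient $\mathfrak M_\xi$ looks in the complex structure for which $\mu_{\mathbb C}$ is holomorphic: the map $\Pi:\mathcal U_\xi\to\mathfrak M_\xi$ is a holomorphic submersion whose differential at $y$ has kernel $\mathfrak gy$, and the holomorphic symplectic form of $\mathfrak M_\xi$ pulls back to $\omega|_{\mathcal U_\xi}$. In particular $\dim\mathfrak M_\xi=\dim\mathbb M-2\dim G=2d$ for all $\xi$.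

\section{The grading at a fixed point}\label{sec:grading}

From now on $[p_0]$ is a fixed point. The action \eqref{eq:action} involves a gauge transformation that depends on the point and is found by solving a nonlinear equation. To compute $W(p_0)$ we replace it by a linear action on $\mathbb M$ that fixes $p_0$ and induces the same action on $G$-orbits.

\subsection{The linear action}

By Lemma~\ref{lem:KN}(b), for each $t$ there is a unique $\varphi(t)\in G$ with $\varphi(t)(t\cdot p_0)=p_0$. Since scaling commutes with $G$, we have $\varphi(s)\varphi(t)(st\cdot p_0)=\varphi(s)(s\cdot p_0)=p_0$, so $\varphi$ is a homomorphism by uniqueness. Its graph $\{(t,g):g(t\cdot p_0)=p_0\}$ is a closed algebraic subgroup of $\mathbb C^\star\times G$ that projects bijectively to $\mathbb C^\star$. A bijective homomorphism of complex algebraic groups is an isomorphism, so $\varphi$ is algebraic. Put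
\[
A_tx=\varphi(t)(t\cdot x).
\]
This is a linear algebraic $\mathbb C^\star$-action on $\mathbb M$ with
\begin{equation}\label{eq:A}
A_tp_0=p_0,\qquad A_tx\in G(t\cdot x),\qquad A_t\,gx=\bigl(\varphi(t)g\varphi(t)^{-1}\bigr)A_tx,\qquad \mu_{\mathbb C}(A_tx)=t\operatorname{Ad}_{\varphi(t)}\mu_{\mathbb C}(x).
\end{equation}
By Lemma~\ref{lem:U}, $\mathcal U$ is invariant under $(\xi,y)\mapsto(t\xi,A_ty)$, and $\Pi(t\xi,A_ty)=t\cdot\Pi(\xi,y)$.

Let $\mathbb M=\bigoplus_m\mathbb M[m]$, $V_k=\bigoplus_mV_k[m]$ and $\mathfrak g=\bigoplus_m\mathfrak g[m]$ be the decompositions into the subspaces on which $A_t$, $\varphi(t)$ and $\operatorname{Ad}_{\varphi(t)}$ act by $t^m$. We write $x[m]$ for the components of $x$, and $\mathbb M[\ge0]$, $\mathbb M[>0]$ and so on for the evident sums. Concretely, $x\in\mathbb M[m]$ when $B_h$ raises the degree in $V$ by $m$, $B_{\bar h}$ raises it by $m-1$, $i_k$ has image in $V_k[m]$, and $j_k$ vanishes on $V_k[l]$ for $l\neq1-m$. We have $p_0\in\mathbb M[0]$ and $\mathfrak g[m]\mathbb M[m']\subset\mathbb M[m+m']$.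 Since $\omega(A_tx,A_tx')=t\,\omega(x,x')$,
\begin{equation}\label{eq:weights}
\omega(\mathbb M[m],\mathbb M[m'])=0\quad\text{unless }m+m'=1 .
\end{equation}
Let $G^0=\prod_{k,m}GL(V_k[m])$, the centralizer of $\varphi$. Its Lie algebra is $\mathfrak g[0]$, and it preserves each $\mathbb M[m]$.

\begin{example}\label{ex:q}
In Section~\ref{sec:example}, the fixed point $p_0$ has $\varphi=1$, with $a,i_1,i_2$ of degree $0$ and $b,j_1,j_2$ of degree $1$. The fixed point $q$ has $\varphi(t)=(t^{-1},1)$; then $i_1$ has degree $-1$, $b$ and $i_2$ have degree $0$, $a$ and $j_2$ have degree $1$, and $j_1$ has degree $2$. The pairs $(a,b)$ and $(i_k,j_k)$ have total degree $1$, as \eqref{eq:weights} requires.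
\end{example}

\subsection{A slice and the attracting set}

A point $y$ satisfies $A_ty\to p_0$ as $t\to0$ exactly when $y\in p_0+\mathbb M[>0]$. The classes of such points are attracted to $[p_0]$. The converse is less obvious: if the \emph{class} of $A_ty$ tends to $[p_0]$, we must find one gauge transformation, independent of $t$, that makes the points themselves converge. A slice that is invariant under $A_t$ provides it.

The subspace $\mathfrak gp_0=\bigoplus_m\mathfrak g[m]p_0$ is graded. Choose a graded complement $L=\bigoplus_mL[m]$, so that $\mathbb M[m]=\mathfrak g[m]p_0\oplus L[m]$, and a norm $|\cdot|$ on $L$. The differential of $\Phi:G\times L\to\mathbb M$, $\Phi(g,\eta)=g(p_0+\eta)$, at $(1,0)$ is $(X,\eta)\mapsto Xp_0+\eta$, which is bijective by Lemma~\ref{lem:KN}(b). So $\Phi$ is a local biholomorphism at $(1,0)$. This controls only gauge transformations near $1$; the next lemma allows all of $G$.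

\begin{lemma}\label{lem:slice}
There is $\varepsilon>0$ such that $\eta,\eta'\in L$, $|\eta|,|\eta'|<\varepsilon$ and $p_0+\eta'\in G(p_0+\eta)$ imply $\eta=\eta'$.
\end{lemma}

\begin{proof}
Otherwise there are $\eta_n\neq\eta_n'$, both tending to $0$, with $p_0+\eta_n'\in G(p_0+\eta_n)$. By Lemma~\ref{lem:KN}(c) there are $H_n,H_n'\to0$ such that $x_n=e^{H_n}(p_0+\eta_n)$ and $x_n'=e^{H_n'}(p_0+\eta_n')$ lie in $\rho^{-1}(r)$. By Lemma~\ref{lem:KN}(a), $x_n'=k_nx_n$ with $k_n\in K$. Every limit point of $(k_n)$ fixes $p_0$, so $k_n\to1$. Hence $\Phi(g_n,\eta_n)=\Phi(1,\eta_n')$ with $g_n=e^{-H_n'}k_ne^{H_n}\to1$, and local injectivity of $\Phi$ gives $\eta_n=\eta_n'$ for large $n$, a contradiction.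
\end{proof}

\begin{proposition}\label{prop:W}
\begin{enumerate}
\item[(a)] If $y\in p_0+\mathbb M[>0]$ and $\mu_{\mathbb C}(y)=\xi r$, then $(\xi,y)\in\mathcal U$ and $\Pi(\xi,y)\in W(p_0)$.
\item[(b)] If $(\xi,[x])\in W(p_0)$, then $Gx$ meets $p_0+L[>0]$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $\mu_{\mathbb C}(A_ty)=t\xi r$ and $(t\xi,A_ty)\to(0,p_0)$. By Lemma~\ref{lem:U}, $(t\xi,A_ty)\in\mathcal U$ for small $t$, hence $(\xi,y)\in\mathcal U$ by invariance, and $t\cdot\Pi(\xi,y)=\Pi(t\xi,A_ty)\to[p_0]$.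

(b) For real $t\to0^+$ choose representatives $x(t)\in G(t\cdot x)$ of $t\cdot(\xi,[x])$ with $x(t)\to p_0$. Inverting $\Phi$ near $p_0$ gives $\eta(t)\to0$ in $L$ with $p_0+\eta(t)\in G(t\cdot x)$. Choose $t_0$ with $|\eta(t)|<\varepsilon/2$ for $0<t\le t_0$, and put $\eta=\eta(t_0)$. For $\tau\in(0,1]$ both $p_0+A_\tau\eta=A_\tau(p_0+\eta)$ and $p_0+\eta(\tau t_0)$ lie in $G(\tau t_0\cdot x)$, so Lemma~\ref{lem:slice} gives
\[
|A_\tau\eta|<\varepsilon\ \Longrightarrow\ A_\tau\eta=\eta(\tau t_0)\ \Longrightarrow\ |A_\tau\eta|<\varepsilon/2 .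
\]
The continuous function $\tau\mapsto|A_\tau\eta|$ on $(0,1]$ therefore takes no value in $[\varepsilon/2,\varepsilon)$. It is less than $\varepsilon/2$ at $\tau=1$, so it is less than $\varepsilon/2$ everywhere. Thus $\sum_m\tau^m\eta[m]=\eta(\tau t_0)\to0$ as $\tau\to0$, which forces $\eta\in L[>0]$. Finally $A_{1/t_0}(p_0+\eta)$ lies in $Gx$ and in $p_0+L[>0]$.
\end{proof}

For $\lambda\in\mathbb C^I$ put
\[
\widetilde W_\lambda=G\cdot\bigl((p_0+\mathbb M[>0])\cap\mu_{\mathbb C}^{-1}(\lambda)\bigr).
\]
Since $\mu_{\mathbb C}$ is constant on $Gx$ for $x\in\mathcal Z_\xi$, Proposition~\ref{prop:W} says: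
\begin{equation}\label{eq:W}
\text{for }(\xi,x)\in\mathcal Z:\qquad(\xi,[x])\in W(p_0)\iff x\in\widetilde W_{\xi r}.
\end{equation}

\section{The residue argument}\label{sec:residue}

\begin{theorem}\label{thm:C}
Let $\lambda\in\mathbb C^I$ be such that $p_0$ is $\operatorname{Re}(c\lambda)$-stable for some $c\in\mathbb C^\star$. Then $\widetilde W_\lambda$ is closed in $\mu_{\mathbb C}^{-1}(\lambda)$.
\end{theorem}

By Lemma~\ref{lem:stable} the hypothesis holds for $\lambda=\xi r$ with $\xi\neq0$ and $c=\xi^{-1}$.

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Theorem~\ref{thm:C}]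
By \eqref{eq:W} the preimage of $W^1(p_0)$ in $\mathcal Z_1$ is $\mathcal Z_1\cap\widetilde W_r$, which is closed in $\mathcal Z_1$. So $W^1(p_0)$ is closed in the quotient topology of $\mathfrak M_1$.
\end{proof}

\subsection{Reduction to $G^0$}

The set $(p_0+\mathbb M[>0])\cap\mu_{\mathbb C}^{-1}(\lambda)$ is closed; the difficulty is that its saturation by the noncompact group $G$ need not be. We isolate the part of $G$ that can cause harm. Let $P\subset G$ be the group of elements preserving all the subspaces $V_k[\ge m]$. The matrix blocks of $g\in P$ have degree $\ge0$, so the limit $g^0=\lim_{t\to0}\varphi(t)g\varphi(t)^{-1}$ exists; it is the block-diagonal part of $g$ and lies in $G^0$. Put $O=G^0p_0\subset\mathbb M[0]$ and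
\[
F_\lambda=\{x\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda):x[0]\in O\}.
\]

\begin{lemma}\label{lem:KF}
For every $\lambda\in\mathbb C^I$, $\widetilde W_\lambda=G\cdot F_\lambda=K\cdot F_\lambda$.
\end{lemma}

\begin{proof}
If $x\in F_\lambda$ and $x[0]=gp_0$ with $g\in G^0$, then $g^{-1}x\in p_0+\mathbb M[>0]$. This gives the first equality. The set $F_\lambda$ is $P$-stable: for $g\in P$ and $x\in F_\lambda$, \eqref{eq:A} gives $A_tgx\to g^0x[0]$ as $t\to0$, so $gx\in\mathbb M[\ge0]$ and $(gx)[0]=g^0x[0]\in O$, and $\mu_{\mathbb C}(gx)=\lambda$ because $\lambda$ is central. Finally $G=KP$: by Gram--Schmidt, $U(V_k)$ acts transitively on the partial flags of a given type in $V_k$, so for $g\in G$ there is an element of $K$ that moves the flags $V_k[\ge m]$ as $g$ does.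
\end{proof}

The saturation of a closed set by a compact group is closed. So Theorem~\ref{thm:C} follows from Proposition~\ref{prop:F} below, which says that $F_\lambda$ is closed. All conditions defining $F_\lambda$ are closed except $x[0]\in O$. The orbit $O$ is usually not closed: it is $\{a=0,\ i_1i_2\neq0\}$ for $p_0$ and $\{bi_2\neq0\}$ for $q$ in Example~\ref{ex:q}. The moment map equation has to keep $x[0]$ away from the boundary of $O$, and only its degree-zero part is needed.

\begin{lemma}\label{lem:degree0}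
If $x\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda)$ and $X\in\mathfrak g[0]$, then $\omega(Xx[0],x[1])=\sum_k\lambda_k\operatorname{tr}X_k$.
\end{lemma}

\begin{proof}
By \eqref{eq:muC}, $\sum_k\lambda_k\operatorname{tr}X_k=\frac12\omega(Xx,x)$. Since $X$ preserves degrees and $x$ has only components of degree $\ge0$, \eqref{eq:weights} leaves $\frac12\omega(Xx[0],x[1])+\frac12\omega(Xx[1],x[0])$. Invariance of $\omega$ gives $\omega(Xu,u')=-\omega(u,Xu')=\omega(Xu',u)$, so the two terms are equal.
\end{proof}

By \eqref{eq:weights}, $\mathbb M[1]$ is dual to $\mathbb M[0]$, so $x[1]$ is a covector on $\mathbb M[0]$ at $x[0]$. The lemma says that its restriction to $O\cong G^0$ is the logarithmic form $\sum_k\lambda_k\,d\log\det g_k$. A bounded covector cannot restrict to a form with a pole, and stability will produce a pole along any curve that reaches the boundary of $O$.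

\subsection{The set $F_\lambda$ is closed}

We use four standard facts. (1) For a constructible subset of a complex variety, the Euclidean and Zariski closures agree. (2) An orbit of a complex algebraic group is a smooth locally closed subvariety, and if the stabilizer is trivial the orbit map is an isomorphism of varieties. (3) Any two points of an irreducible variety lie on an irreducible curve in it \cite[\S6, Lemma]{Mum}. (4) (Smith normal form) Let $\mathcal O$ be the ring of germs of holomorphic functions at $s=0$, a discrete valuation ring whose fraction field $\mathcal K$ consists of meromorphic germs. Every element of $GL_N(\mathcal K)$ has the form $\alpha\operatorname{diag}(s^{d_1},\dots,s^{d_N})\beta$ with $d_1,\dots,d_N\in\mathbb Z$ and $\alpha,\beta\in GL_N(\mathcal O)$.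

\begin{proposition}\label{prop:F}
Under the hypothesis of Theorem~\ref{thm:C}, $F_\lambda$ is closed in $\mathbb M$.
\end{proposition}

\begin{proof}
Put $\theta=\operatorname{Re}(c\lambda)$, so that every point of $Gp_0$ is $\theta$-stable. Suppose that $x_\infty\in\overline{F_\lambda}\setminus F_\lambda$. Then $x_\infty\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda)$, and we reach a contradiction by showing that $x_\infty[0]\in O$.

\emph{Step 1: a curve.} To take a residue we approach $x_\infty$ along a curve rather than a sequence. By (2), $F_\lambda$ is Zariski locally closed, so by (1) it is a dense Zariski open subset of the variety $\overline{F_\lambda}$. Let $Y$ be an irreducible component of $\overline{F_\lambda}$ containing $x_\infty$; then $Y\cap F_\lambda$ is a nonempty open subset of $Y$. By (3) there is an irreducible curve $C\subset Y$ through $x_\infty$ and a point of $F_\lambda$, and all but finitely many points of $C$ lie in $F_\lambda$. Let $s$ be a local coordinate on the normalization $\widetilde C$ at a point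 over $x_\infty$. We obtain a holomorphic germ $x(s)$ with $x(0)=x_\infty$ and $x(s)\in F_\lambda$ for $s\neq0$. Put $q(s)=x(s)[0]$ and $y(s)=x(s)[1]$; both are holomorphic at $0$. By (2) and Lemma~\ref{lem:KN}(b), the orbit map $G^0\to O$ is an isomorphism of varieties. So
\[
q(s)=g(s)p_0\qquad(s\neq0),
\]
where the entries of $g$ and $g^{-1}$ are rational functions on $\widetilde C$, regular for small $s\neq0$. That is, $g=(g_k)\in G^0(\mathcal K)$.

\emph{Step 2: the residue.} For $s\neq0$ let $X(s)=g'(s)g(s)^{-1}\in\mathfrak g[0]$, so that $q'(s)=X(s)q(s)$. Lemma~\ref{lem:degree0} gives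
\begin{equation}\label{eq:residue}
\omega\bigl(q'(s),y(s)\bigr)=\sum_k\lambda_k\operatorname{tr}\bigl(g_k'g_k^{-1}\bigr)=\sum_k\lambda_k\frac{d}{ds}\log\det g_k(s),
\end{equation}
which is \eqref{eq:toy} in the case of $A_2$. The left side is holomorphic at $0$. Writing $\det g_k=s^{\nu_k}\cdot(\text{unit of }\mathcal O)$, we see that the right side has at most a simple pole, with residue $\lambda\cdot\nu$. Hence $\lambda\cdot\nu=0$, and since $\nu\in\mathbb Z^I$,
\begin{equation}\label{eq:nu}
\theta\cdot\nu=\operatorname{Re}(c\,\lambda\cdot\nu)=0 .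
\end{equation}

\emph{Step 3: stability.} The numbers $\nu_k$ record only determinants. To compare them with dimensions of invariant subspaces we replace $g$ by a one-parameter subgroup. Applying (4) in each factor $GL(V_k[m])$, write $g=\alpha\psi\beta$ with $\alpha,\beta\in G^0(\mathcal O)$ and $\psi(s)=s^D$, where $D=(D_k)$ is diagonal with integer entries. The determinants of $\alpha_k$ and $\beta_k$ are units, so $\nu_k=\operatorname{tr}D_k$. Let $u(s)=\beta(s)p_0$, which is holomorphic at $0$, and let $u=\sum_lu_l$ be its decomposition into weight vectors for the action of $\psi$ on $\mathbb M$. Then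
\[
\sum_ls^lu_l(s)=\psi(s)u(s)=\alpha(s)^{-1}q(s)
\]
is holomorphic at $0$. So each $s^lu_l(s)$ is holomorphic, and $u_l(0)=0$ for $l<0$. The point $x_0=u(0)=\beta(0)p_0\in Gp_0$ thus has only components of $\psi$-weight $\ge0$.

Let $V\{l\}$ be the $l$-eigenspace of $D$ and $S_n=\bigoplus_{l\ge n}V\{l\}$. The block of $B_e$ from $V\{l\}$ to $V\{l'\}$ has $\psi$-weight $l'-l$, the component of $i$ in $V\{l\}$ has weight $l$, and the restriction of $j$ to $V\{l\}$ has weight $-l$. So every $S_n$ is $x_0$-invariant, $\operatorname{im}i\subset S_0$, and $S_1\subset\ker j$. Condition (i) of Definition~\ref{def:stable} applies to $S_n$ for $n\ge1$, and condition (ii) applies for $n\le0$. For $l>0$ the space $V\{l\}$ lies in $S_n$ for the $l$ values $n=1,\dots,l$, and for $l<0$ it lies outside $S_n$ for the $-l$ values $n=l+1,\dots,0$. Therefore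
\[
\theta\cdot\nu=\sum_ll\ \theta\cdot\dim V\{l\}=\sum_{n\ge1}\theta\cdot\dim S_n-\sum_{n\le0}\theta\cdot(\mathbf v-\dim S_n).
\]
By stability each term $\theta\cdot\dim S_n$ with $n\ge1$ is positive unless $S_n=0$, and each term $-\theta\cdot(\mathbf v-\dim S_n)$ with $n\le0$ is positive unless $S_n=V$. By \eqref{eq:nu} all terms vanish, so $S_1=0$ and $S_0=V$, that is, $D=0$. Then $g=\alpha\beta\in G^0(\mathcal O)$ and $x_\infty[0]=q(0)=g(0)p_0\in O$.
\end{proof}

This proves Theorem~\ref{thm:C}, and with it Theorem~\ref{thm:A}.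

\begin{remark}\label{rem:hyp}
The link between $\lambda$ and the stability parameter is used once, in \eqref{eq:nu}. For $\lambda=0$ the identity \eqref{eq:residue} has no residue to offer, and the conclusion fails by Proposition~\ref{prop:A2}. Freeness \eqref{eq:free} enters through Lemma~\ref{lem:KN}(b): it makes $\varphi$ and the lift $g(s)$ well defined, and it makes the inequalities of Lemma~\ref{lem:stable} strict. With weak inequalities, Step 3 would give only $\theta\cdot\nu\ge0$, which does not contradict \eqref{eq:nu}.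
\end{remark}

\section{A proper parametrization by $\mathbb C^d$}\label{sec:param}

Proposition~\ref{prop:W} suggests a parametrization. Let
\[
S_\xi=\{\eta\in L[>0]:\mu_{\mathbb C}(p_0+\eta)=\xi r\},\qquad\Psi_\xi:S_\xi\to\mathfrak M_\xi,\quad\Psi_\xi(\eta)=\Pi(\xi,p_0+\eta).
\]
Part (a) says that $\Psi_\xi$ is defined with values in $W^\xi(p_0)$, and part (b) that it is onto $W^\xi(p_0)$. In this section $\eta_m=\eta[m]$. The recurring device is that $A_t$ contracts $L[>0]$ to $0$, so statements that hold near $p_0$ hold on all of $p_0+L[>0]$.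

\begin{proposition}\label{prop:param}
For every $\xi\in\mathbb C$, including $\xi=0$, the variety $S_\xi$ is isomorphic to $\mathbb C^d$, and $\Psi_\xi$ is an injective holomorphic immersion with isotropic image $W^\xi(p_0)$.
\end{proposition}

\begin{proof}
\emph{$S_\xi$ is an affine space.} Let $\delta=d(\mu_{\mathbb C})_{p_0}$, and let $\mu_{\mathbb C}(\cdot,\cdot)$ be the symmetric bilinear map with $\mu_{\mathbb C}(x,x)=\mu_{\mathbb C}(x)$. Since $\mu_{\mathbb C}(p_0)=0$, we have $\mu_{\mathbb C}(p_0+\eta)=\delta(\eta)+\mu_{\mathbb C}(\eta,\eta)$. By the last formula in \eqref{eq:A}, $\mu_{\mathbb C}(\mathbb M[m],\mathbb M[m'])\subset\mathfrak g[m+m'-1]$; in particular $\delta(\mathbb M[m])\subset\mathfrak g[m-1]$. The map $\delta$ is surjective by \eqref{eq:muC} and Lemma~\ref{lem:KN}(b), and $\delta(Xp_0)=[X,\mu_{\mathbb C}(p_0)]=0$ by equivariance. So $\delta:L[m]\to\mathfrak g[m-1]$ is onto for every $m$; choose linear right inverses $\sigma_m$, and let $N_m=\ker\delta\cap L[m]$. As $\xi r\in\mathfrak g[0]$, the components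 of the equation $\mu_{\mathbb C}(p_0+\eta)=\xi r$ are
\[
\delta(\eta_1)=\xi r,\qquad\delta(\eta_m)=-\sum_{l+l'=m,\ l,l'\ge1}\mu_{\mathbb C}(\eta_l,\eta_{l'})\quad(m\ge2).
\]
The right side involves only $\eta_l$ with $l<m$. So the map $\eta\mapsto(\eta_m-\sigma_m\delta\eta_m)_m$ from $S_\xi$ to $\prod_{m>0}N_m$ has a polynomial inverse, defined recursively by $\eta_m=\kappa_m+\sigma_m(\text{right side})$ for given $\kappa_m\in N_m$. This inverse exhibits $S_\xi$ as a graph over $\prod_{m>0}N_m$, hence as a submanifold of $L[>0]$.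

\emph{Dimension.} The space $T=\ker\delta/\mathfrak gp_0$ is the quotient of the $\omega$-orthogonal of $\mathfrak gp_0$ by $\mathfrak gp_0$. So $\omega$ induces a nondegenerate form on $T$, and $\dim T=2d$. It is graded with $T[m]\cong N_m$, and by \eqref{eq:weights} $T[m]$ is dual to $T[1-m]$. Hence $\dim T[>0]=\dim T[\le0]=d$.

\emph{Injectivity.} If $p_0+\eta'\in G(p_0+\eta)$ with $\eta,\eta'\in L[>0]$, then $p_0+A_t\eta'\in G(p_0+A_t\eta)$ by \eqref{eq:A}. For small $t$ Lemma~\ref{lem:slice} gives $A_t\eta=A_t\eta'$, so $\eta=\eta'$.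

\emph{Immersion.} The map $\Psi_\xi$ is holomorphic, and the kernel of its differential at $\eta$ is $T_\eta S_\xi\cap\mathfrak g(p_0+\eta)\subset L\cap\mathfrak g(p_0+\eta)$. For $\eta$ near $0$ the differential of $\Phi$ at $(1,\eta)$ is bijective, which means $\mathbb M=\mathfrak g(p_0+\eta)\oplus L$. For arbitrary $\eta\in L[>0]$, the linear map $A_t$ carries $L\cap\mathfrak g(p_0+\eta)$ onto $L\cap\mathfrak g(p_0+A_t\eta)$, which is zero for small $t$.

\emph{Isotropy.} The pullback of the symplectic form under $\Psi_\xi$ is the restriction of $\omega$ to $T_\eta S_\xi\subset\mathbb M[\ge1]$, which vanishes by \eqref{eq:weights}.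
\end{proof}

For properness we must recover $\eta$ continuously from a point of $F_{\xi r}$. The group $G^0$ normalizes the degree-zero component to $p_0$, and the next lemma removes the remaining gauge freedom.

\begin{lemma}\label{lem:exp}
The map $\mathfrak g[>0]\times L[>0]\to p_0+\mathbb M[>0]$, $(X,\eta)\mapsto e^X(p_0+\eta)$, is a polynomial bijection with polynomial inverse.
\end{lemma}

\begin{proof}
The operator $x\mapsto Xx$ raises degrees, so it is nilpotent, and $e^X(p_0+\eta)=\sum_{n\ge0}\frac1{n!}X^n(p_0+\eta)$ is a finite sum. Its component of degree $0$ is $p_0$. Its component of degree $m\ge1$ is $X_mp_0+\eta_m$ plus a polynomial in the $X_l$ and $\eta_l$ with $l<m$. Since $(X_m,\eta_m)\mapsto X_mp_0+\eta_m$ is a linear isomorphism $\mathfrak g[m]\oplus L[m]\to\mathbb M[m]$, we can solve for $(X_m,\eta_m)$ uniquely and polynomially by induction on $m$.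
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\xi\neq0$ and $\lambda=\xi r$. By Proposition~\ref{prop:param} it remains to show that $\Psi_\xi$ is proper; a proper injective immersion is a closed embedding, and an isotropic submanifold of dimension $d=\frac12\dim\mathfrak M_\xi$ is Lagrangian. Let $\eta_n\in S_\xi$, where $n$ now indexes a sequence, be such that $\Psi_\xi(\eta_n)$ converges in $\mathfrak M_\xi$. We show that $(\eta_n)$ has a convergent subsequence; its limit lies in the closed set $S_\xi$.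

Choose convergent representatives $x_n\in\mathcal Z_\xi\cap G(p_0+\eta_n)$. By Lemma~\ref{lem:KF}, $x_n=k_ny_n$ with $k_n\in K$ and $y_n\in F_\lambda$. Along a subsequence $(k_n)$ converges, so $y_n\to y_\infty$, and $y_\infty\in F_\lambda$ by Proposition~\ref{prop:F}; this is where $\xi\neq0$ is used. Write $y_n[0]=g_np_0$ and $y_\infty[0]=g_\infty p_0$ with $g_n,g_\infty\in G^0$. The orbit map $G^0\to O$ is an isomorphism of varieties, hence a homeomorphism, so $g_n\to g_\infty$. Then $g_n^{-1}y_n$ converges in $p_0+\mathbb M[>0]$. By Lemma~\ref{lem:exp}, $g_n^{-1}y_n=e^{X_n}(p_0+\eta_n')$ with $(\eta_n')$ convergent in $L[>0]$. Since $p_0+\eta_n'\in G(p_0+\eta_n)$, injectivity gives $\eta_n'=\eta_n$.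
\end{proof}

\section{The fiber $\xi=0$}\label{sec:zero}

For $\xi=0$ the set $F_0$ may fail to be closed for a harmless reason: its boundary points may have orbits that miss $\mathcal Z_0$. For the fixed point $q$ of Example~\ref{ex:q} we have $G^0=G$, and $\widetilde W_0=F_0$ is given by $i_1=a=j_2=0$, $bi_2\neq0$. This is not closed in $\mathbb M$. But on $\mathcal Z_0$ the equations $i_1=a=j_2=0$ give $|b|^2=r_1+|j_1|^2$ and $|i_2|^2=r_2+|b|^2$, which force $bi_2\neq0$, so $W^0(q)$ is closed by \eqref{eq:W}. Theorem~\ref{thm:zero} says what separates $q$ from $p_0$: the obstruction to closedness is always a single orbit that starts at $[p_0]$ and stays bounded, as in $\mathbb P^1$. We need a function that increases along orbits, and a compactness criterion.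

Let $Nx=(0,0,B_{\bar h},j_k)$, the orthogonal projection that generates the scaling: $e^\sigma\cdot x=e^{\sigma N}x$ for $\sigma\in\mathbb C$. The function $\mathcal E(x)=\|Nx\|^2=\langle Nx,x\rangle$ is $K$-invariant and descends to a continuous function on $\mathfrak M_0$.

\begin{lemma}\label{lem:energy}
Let $z\in\mathfrak M_0$. The function $\tau\mapsto\mathcal E(e^\tau\cdot z)$ on $\mathbb R$ is differentiable, and its derivative is positive everywhere unless $z$ is a fixed point.
\end{lemma}

\begin{proof}
Replacing $z$ by $e^{\tau_0}\cdot z$, which is fixed only if $z$ is, we may compute at $\tau=0$. Let $z=[x]$, and let $H(\tau)=H(e^\tau\cdot x,r)$ be as in Lemma~\ref{lem:KN}(c) for $p=x$. Then $x(\tau)=e^{H(\tau)}(e^\tau\cdot x)\in\mathcal Z_0$ represents $e^\tau\cdot z$, and its derivative at $0$ is $\dot x=Nx+\dot Hx$. Since $\rho(x(\tau))=r$ is constant, \eqref{eq:rho} gives $\operatorname{Re}\langle\dot Hx,\dot x\rangle=0$. Hence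
\[
\frac{d}{d\tau}\Big|_{\tau=0}\mathcal E(x(\tau))=2\operatorname{Re}\langle Nx,\dot x\rangle=2\operatorname{Re}\langle\dot x-\dot Hx,\dot x\rangle=2\|\dot x\|^2 .
\]
If $\dot x=0$, then $(N+\dot H)x=0$. The operators $N$ and $\dot H$ commute, so $e^{\sigma\dot H}(e^\sigma\cdot x)=x$ for all $\sigma\in\mathbb C$, and $z$ is fixed.
\end{proof}

Invariant polynomials descend to $\mathfrak M_0$ and define the map $\pi:\mathfrak M_0\to\mu_{\mathbb C}^{-1}(0)/\!/G$, which is proper \cite{Nak94,Nak98}. We need only that its fibers are compact, and we include the short argument.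

\begin{lemma}\label{lem:fiber}
The set $\mathcal C=\{x\in\mathcal Z_0:f(x)=f(p_0)\text{ for all }f\in\mathbb C[\mathbb M]^G\}$ is compact.
\end{lemma}

\begin{proof}
It is closed. If it is unbounded, take $x_n\in\mathcal C$ with $\|x_n\|\to\infty$ and $x_n/\|x_n\|\to y$. Then $\|y\|=1$, $\rho(y)=\lim\|x_n\|^{-2}r=0$, and $f(y)=\lim\|x_n\|^{-\deg f}f(p_0)=0$ for every homogeneous invariant $f$ of positive degree. By \eqref{eq:convex}, the function $\|e^{\tau H}y\|^2$ is convex with derivative $0$ at $\tau=0$, so $\|ke^Hy\|\ge1$ and $0\notin\overline{Gy}$. Since $G$ is reductive, invariant polynomials separate disjoint Zariski closed invariant sets: there is an invariant $f$ with $f(0)=0$ and $f(y)=1$. Its homogeneous components are invariant, and one of positive degree is nonzero at $y$, a contradiction.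
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
(ii)$\Rightarrow$(i). Intersect with the fiber $\xi=0$.

(i)$\Rightarrow$(iii). Suppose that $z\in W^0(p_0)\setminus\{[p_0]\}$ has $\{t\cdot z:t\ge1\}$ relatively compact. A fixed point in $W^0(p_0)$ is its own limit and equals $[p_0]$, so $z$ is not fixed. By Lemma~\ref{lem:energy}, $\mathcal E(t\cdot z)$ is strictly increasing in $t>0$. It tends to $\mathcal E([p_0])$ as $t\to0$ and is bounded, so it has a limit $\mathcal E_\infty>\mathcal E([p_0])$ as $t\to\infty$. Let $z_\infty=\lim t_n\cdot z$ for some $t_n\to\infty$. For every $s>0$, continuity of the action gives $\mathcal E(s\cdot z_\infty)=\lim\mathcal E(st_n\cdot z)=\mathcal E_\infty$, so $z_\infty$ is fixed by Lemma~\ref{lem:energy}. The points $t_n\cdot z$ lie in $W^0(p_0)$, so $z_\infty\in W^0(p_0)$ by (i). Hence $z_\infty=[p_0]$, which contradicts $\mathcal E(z_\infty)>\mathcal E([p_0])$.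

(iii)$\Rightarrow$(ii). Suppose that $W(p_0)$ is not closed. By Proposition~\ref{prop:param} there are $\xi_n\to\xi_\infty$ and $\eta_n\in S_{\xi_n}$ such that $\Psi_{\xi_n}(\eta_n)$ converges in $M^Q_{Hod}$ to a point outside $W(p_0)$. If a subsequence of $(\eta_n)$ had a limit $\eta_\infty$, then $\eta_\infty\in S_{\xi_\infty}$, and by continuity of $\Pi$ the limit would be $\Psi_{\xi_\infty}(\eta_\infty)\in W(p_0)$. So $|\eta_n|\to\infty$.

We rescale by the action to bring $\eta_n$ back to a compact set; this pushes $\xi_n$ to $0$ and produces the bounded orbit. The function $\kappa(\eta)=\sum_{m\ge1}|\eta[m]|^{1/m}$ on $L[>0]$ satisfies $\kappa(A_t\eta)=|t|\kappa(\eta)$, and $\{\kappa=1\}$ is compact. Put $t_n=1/\kappa(\eta_n)\to0$. Along a subsequence $A_{t_n}\eta_n\to\eta_*$ with $\kappa(\eta_*)=1$, and $\mu_{\mathbb C}(p_0+A_{t_n}\eta_n)=t_n\xi_nr\to0$. So $0\neq\eta_*\in S_0$, and $z=\Psi_0(\eta_*)$ lies in $W^0(p_0)\setminus\{[p_0]\}$ by injectivity of $\Psi_0$.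

We claim that $f(p_0+A_t\eta_*)=f(p_0)$ for all $t\in\mathbb C^\star$ and all $f\in\mathbb C[\mathbb M]^G$. Since scaling commutes with $G$, we may assume that $f$ is homogeneous of some degree $l\ge0$ in $(B_{\bar h},j_k)$. Then \eqref{eq:A} gives
\begin{equation}\label{eq:f}
f(p_0+A_t\eta)=f\bigl(t\cdot(p_0+\eta)\bigr)=t^lf(p_0+\eta),\qquad\eta\in L[>0].
\end{equation}
If $l=0$, letting $t\to0$ shows that $f$ is constant on $p_0+L[>0]$. Let $l>0$. Taking $\eta=0$ gives $f(p_0)=0$. The numbers $f(p_0+\eta_n)$ are bounded, being the values of $f$ at convergent representatives of $\Psi_{\xi_n}(\eta_n)$. So $f(p_0+\eta_*)=\lim t_n^lf(p_0+\eta_n)=0$, and by \eqref{eq:f} $f(p_0+A_t\eta_*)=0$. This proves the claim. Since $t\cdot z=\Psi_0(A_t\eta_*)$, the whole orbit of $z$ lies in the image of $\mathcal C$, which is compact by Lemma~\ref{lem:fiber}. This contradicts (iii).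

Finally, condition (i) fails for the fixed point $p_0$ of Proposition~\ref{prop:A2}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CD}
Sotiria Chatzimarkou, Panagiotis Dimakis, \emph{The conformal limit for Nakajima quiver varieties}, arXiv:2604.17006 (2026).

\bibitem{Mum}
Mumford, \emph{Abelian Varieties}.

\bibitem{Nak94}
Nakajima, Duke (1994).

\bibitem{Nak98}
Nakajima, Duke (1998).

\end{thebibliography}
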